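# Discrete cubical homology across a degree-two cut vertex

## Three theorems about deleting a cut vertex

All graphs are simple and undirected, $R$ is a commutative ring with unity, and $\mathcal H_n(G;R)$ is the discrete cubical homology of $G$, whose definition is recalled in the next section.

**Theorem 1.** Let $n\ge 16$ and $R\ne 0$. There is a finite graph $G$ with a vertex $v$ of degree 2, whose two neighbors $x\neq y$ are joined by no path avoiding $v$, such that, if $G'$ is the subgraph induced by removing $v$, then
$$\mathcal H_n(G;R)\cong \mathcal H_n(G';R)\oplus R\oplus E'\quad\text{for some $R$-module }E',\qquad\text{and}\qquad \mathcal H_n(G;R)\not\cong\mathcal H_n(G';R).$$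

**Theorem 2.** Let $L\ge 0$, $n\ge 2(L+6)$ and $R\neq 0$. There are finite graphs $A\ni x$ and $B\ni y$ such that, if $G$ is $A\sqcup B$ with $x,y$ joined by a path of length $L$ (for $L=0$: $x$ and $y$ identified), then
$$\mathcal H_n(G;R)\cong\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)\oplus R\oplus E'\quad\text{for some $R$-module }E',$$
and this is not isomorphic to $\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)$.

**Theorem 3.** Let $G$ be any graph and $v$ a vertex of degree 2 whose two neighbors $x\ne y$ are joined by no path avoiding $v$; let $G'$ be the subgraph induced by removing $v$. For every $R$, the map $\mathcal H_n(G';R)\to\mathcal H_n(G;R)$ induced by inclusion is split injective for all $n\ge1$, and it is an isomorphism for $1\le n\le 4$.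

Here is what this is about. In Chris Kapulkin and Nathan Kershaw, "Faster computations of discrete homology", arXiv:2410.09939 (2024), one considers a vertex $v$ of degree 2 with neighbors $x\ne y$ and lets $\mathsf{Conn}_{xy}$ be the minimum length of a path from $x$ to $y$ that does not go through $v$, with $\mathsf{Conn}_{xy}=-1$ if no such path exists. The conjecture is that if $\mathsf{Conn}_{xy}=-1$, then $\mathcal H_0(G;R)\oplus R\cong\mathcal H_0(G';R)$ and $\mathcal H_n(G;R)\cong\mathcal H_n(G';R)$ for all $n\ge1$. In words: if $v$ is the middle of a bridge between two parts of the graph, removing it should change nothing but the number of components.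

Theorem 1 says that this is false in every degree $n\ge16$ and for every nonzero $R$. Theorem 2 says that the failure is not special to bridges of length 2: it happens for bridges of any length $L$, in degrees at least $2(L+6)$, and for wedges ($L=0$). Theorem 1 is the case $L=2$. Theorem 3 says that the failure is one-sided, since $\mathcal H_n(G')$ always sits in $\mathcal H_n(G)$ as a direct summand, and that the conjecture is right in degrees $1$ to $4$. Degrees $5\le n\le 15$ are not settled in these notes. The statement about $\mathcal H_0$ is correct: $\mathcal H_0$ is free on the set of connected components, and deleting $v$ splits its component into exactly two, that of $x$ and that of $y$, because a path that reaches $v$ for the first time does so through $x$ or $y$.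

## Singular cubes in a graph

Write $u\sim w$ for adjacency and $N(u)=\{u\}\cup\{w:w\sim u\}$ for the closed neighborhood.

**Definition.** A *graph map* $f:G\to H$ is a function on vertices such that $u\sim w$ implies $f(w)\in N(f(u))$. Edges may be collapsed, and graph maps never increase distance.

**Definition.** $Q^n$ is the hypercube graph on $\{0,1\}^n$; two vertices are adjacent iff they differ in exactly one coordinate. A *singular $n$-cube* in $G$ is a graph map $f:Q^n\to G$. Its faces are $f_{i,\varepsilon}(a_1,\dots,a_{n-1})=f(a_1,\dots,a_{i-1},\varepsilon,a_i,\dots,a_{n-1})$. The cube is *degenerate* if $f_{i,0}=f_{i,1}$ for some $i$, that is, if $f$ does not depend on coordinate $i$. $C_n(G;R)$ is the free $R$-module on all $n$-cubes modulo the span of the degenerate ones, and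
$$\partial f=\sum_{i=1}^n(-1)^i(f_{i,1}-f_{i,0}).$$
$\mathcal H_n(G;R)$ is the homology of this complex.

So $C_n(G)$ has the nondegenerate cubes as a basis, and for a subgraph $T\subset G$ the map $C_n(T)\to C_n(G)$ is injective. (I drop $R$ from the notation when it is fixed.) Constant cubes of dimension $\ge1$ are $0$, so a one-vertex graph has $\mathcal H_n=0$ for $n\ge1$. The image of a cube is connected, so $\mathcal H_n(X\sqcup Y)=\mathcal H_n(X)\oplus\mathcal H_n(Y)$.

**Example.** A 1-cube is an ordered pair $(u,w)$ with $w\in N(u)$; it is degenerate iff $u=w$. If $u_1,u_2,u_3,u_4$ is a 4-cycle, the square $f(00)=u_1$, $f(10)=u_2$, $f(11)=u_3$, $f(01)=u_4$ has $\partial f=-(u_2,u_3)+(u_1,u_4)+(u_4,u_3)-(u_1,u_2)$: the walk around a 4-cycle is a boundary.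

**Definition.** For graph maps $f,g:X\to Y$ write $f\simeq g$ if $g(u)\in N(f(u))$ for every vertex $u$.

**Lemma 4.** If $f\simeq g$, then $f_*=g_*$ on homology.

*Proof.* For $\sigma:Q^n\to X$ let $h\sigma(0,a)=f\sigma(a)$ and $h\sigma(1,a)=g\sigma(a)$. This is an $(n+1)$-cube: along the first coordinate the two values are equal or adjacent because $f\simeq g$. If $\sigma$ does not depend on coordinate $i$, then $h\sigma$ does not depend on coordinate $i+1$, so $h$ is defined on chains. Since $(h\sigma)_{i+1,\varepsilon}=h(\sigma_{i,\varepsilon})$,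
$$\partial h\sigma=-(g\sigma-f\sigma)-h\partial\sigma.\tag{1}$$
So $\partial h+h\partial=f_\#-g_\#$. $\square$

**Lemma 5.** A finite tree $T$ has $\mathcal H_n(T)=0$ for $n\ge1$.

*Proof.* If $T$ has at least two vertices, send a leaf to its neighbor and fix the rest. This map is $\simeq\mathrm{id}$ and retracts $T$ onto a smaller tree, so by Lemma 4 the inclusion of the smaller tree is an isomorphism on homology. Induct down to one vertex. $\square$

Two products of graphs occur below. In the *box product* $X\square Y$, $(u,w)\sim(u',w')$ iff one coordinate agrees and the other two are adjacent. In the *strong product* $X\boxtimes Y$, two distinct pairs are adjacent iff $u'\in N(u)$ and $w'\in N(w)$. For two edges, the box product is a 4-cycle and the strong product is the complete graph on 4 vertices. A graph map into $X\boxtimes Y$ is exactly a pair of graph maps, one into each factor. Also $Q^n$ is the $n$-fold box product of an edge.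

## Splitting at $v$, and the smallest mixed cubes

Let $G,v,x,y$ be as in Theorem 3. Let $A$ be the component of $G'$ containing $x$ and $B$ the rest of $G'$, so that $y\in B$ and there are no edges between $A$ and $B$. Let $U,W$ be the induced subgraphs on $A\cup\{v\}$ and $B\cup\{v\}$. Define graph maps
$$\rho_U:G\to U\ (\text{fix }U,\ B\mapsto v),\qquad \rho_W:G\to W\ (\text{fix }W,\ A\mapsto v),\qquad \mathrm{const}_v .$$

**Split injectivity (first half of Theorem 3).** The point is that the maps $\rho_U,\rho_W$ separate the two parts. In $U$ the vertex $v$ is a leaf attached to $x$, so the retraction $U\to A$, $v\mapsto x$, is $\simeq\mathrm{id}$ and $\mathcal H_n(A)\to\mathcal H_n(U)$ is an isomorphism. Likewise $\mathcal H_n(B)\cong\mathcal H_n(W)$, since the only neighbor of $v$ in $W$ is $y$. For $n\ge1$ the map $\mathcal H_n(U)\oplus\mathcal H_n(W)\to\mathcal H_n(G)$ has left inverse $((\rho_U)_*,(\rho_W)_*)$, because $\rho_U$ is constant on $W$ and $\rho_W$ is constant on $U$. Since $\mathcal H_n(G')=\mathcal H_n(A)\oplus\mathcal H_n(B)$, the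 map $\mathcal H_n(G')\to\mathcal H_n(G)$ is split injective.

So the whole question is surjectivity: is every class of $G$ a class of $U$ plus a class of $W$? Put
$$\theta=\rho_{U\#}+\rho_{W\#}-\mathrm{const}_{v\#}:C_*(G)\to C_*(G).$$
If $f$ has image in $U$, then $\rho_Uf=f$ and $\rho_Wf=\mathrm{const}_vf$, so $\theta f=f$. The same holds for image in $W$. Call the remaining cubes *mixed*: they meet $A$ and $B$, and by connectedness they meet $x$, $v$ and $y$.

**Degree 1.** A point with value in $A$ and a point with value in $B$ are at distance at least 2 in the cube. So there are no mixed cubes of dimension $0$ or $1$, and $\theta=\mathrm{id}$ on $C_0$ and $C_1$. For $n=1$ every cycle equals its $\rho_U$-part plus its $\rho_W$-part (the constant 1-cube is zero), and surjectivity is immediate.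

**Degree 2.** In a mixed square the $A$-point and the $B$-point are antipodal with values $x$ and $y$, and the other two corners have value $v$. Up to symmetry there is one mixed square: $f(00)=x$, $f(10)=f(01)=v$, $f(11)=y$. It is a cube of the path $x,v,y$, and $\partial f=-(f_{1,1}-f_{1,0})+(f_{2,1}-f_{2,0})=-(v,y)+(x,v)+(v,y)-(x,v)=0$. Let $g$ be the map of the path that sends $x$ to $v$ and fixes $v,y$, and let $h$ be the operator of Lemma 4 for $\mathrm{id}\simeq g$. Then $gf=\rho_Wf$ and $\partial hf=f-\rho_Wf$. Also $\partial\rho_Uf=0$ and $g\rho_Uf$ is constant, so $\partial h\rho_Uf=\rho_Uf$. Hence $f-\theta f=f-\rho_Uf-\rho_Wf=\partial(hf-h\rho_Uf)$: the mixed square may be replaced by unmixed ones.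

## Acyclic carriers in degrees one to four

The degree-2 computation suggests a strategy: build a chain homotopy from $\mathrm{id}$ to $\theta$ cube by cube, keeping the correction for $f$ inside the part of $G$ that $f$ occupies. This is the first approach one would try. It proves the rest of Theorem 3, and we shall see where it stops.

**Step 1: reduce surjectivity to a chain homotopy.** Suppose there are $h_j:C_j(G)\to C_{j+1}(G)$ for $0\le j\le4$ with
$$\partial h_j+h_{j-1}\partial=\mathrm{id}-\theta\qquad(h_{-1}=0).\tag{2}$$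
For $1\le n\le4$ the constant map induces $0$ on $\mathcal H_n$, so (2) gives $\mathrm{id}=(\rho_U)_*+(\rho_W)_*$ on $\mathcal H_n(G)$. So $\mathcal H_n(U)\oplus\mathcal H_n(W)\to\mathcal H_n(G)$ is onto, and we are done.

**Step 2: reduce the homotopy to a vanishing statement.** For a mixed $j$-cube $f$ let $T_f$ be the subgraph with vertex set $f(Q^j)$ whose edges are the images of edges of $Q^j$. Then $\rho_Uf$ is a cube of $T_f$. Indeed its values lie in $f(Q^j)$, since $v\in f(Q^j)$. And if $\rho_Uf$ takes two different values on an edge of $Q^j$, then $f$ has both values in $U$ there (an edge from $A$ to $B$ does not exist, and on an edge from $v$ to $B$ the map $\rho_U f$ is constant), so this is an edge of $T_f$. The same holds for $\rho_Wf$ and $\mathrm{const}_vf$. If a face of $f$ is mixed, its carrier is contained in $T_f$.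

Put $h_jf=0$ for $f$ unmixed. Equation (2) holds for such $f$, since its faces are unmixed. For $f$ mixed and nondegenerate, require inductively $h_jf\in C_{j+1}(T_f)$. The chain $\zeta=(\mathrm{id}-\theta)f-h_{j-1}\partial f$ lies in $C_j(T_f)$, and it is a cycle:
$$\partial \zeta=(\mathrm{id}-\theta)\partial f-\bigl((\mathrm{id}-\theta)\partial f-h_{j-2}\partial\partial f\bigr)=0.$$
If $\mathcal H_j(T_f)=0$, we can choose $h_jf\in C_{j+1}(T_f)$ with $\partial h_jf=\zeta$, which is (2). So it suffices to show: *$\mathcal H_j(T_f)=0$ for every mixed $j$-cube $f$ with $1\le j\le4$.*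

**Step 3: locate the points away from the bridge.** Let $P=f^{-1}(A\setminus x)$ and $P'=f^{-1}(B\setminus y)$. A vertex of $A\setminus x$ is adjacent only to vertices of $A$. So a neighbor of a point of $P$ lies in $P$ or has value $x$. Similarly for $P'$ and $y$. Also $x\not\sim y$. In $G$ the distance from $A\setminus x$ to $y$ is at least 3, and from $A\setminus x$ to $B\setminus y$ at least 4, and $f$ does not increase distance.

**Step 4: go through the possibilities for $P$ and $P'$.**

*Both empty.* Then $T_f$ is the path $x,v,y$, acyclic by Lemma 5.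

*Both nonempty.* Every point of $P$ is at distance at least 4 from every point of $P'$. So $j=4$, and $P,P'$ are single antipodal points, with values $a$ and $b$. The only possible edges of $T_f$ are $ax$, $xv$, $vy$, $yb$, and a geodesic between the two points must traverse all of them. So $T_f$ is a path.

*$P\ne\emptyset=P'$ (the other case is symmetric).* Flip coordinates so that $f(0)\in B$, that is, $f(0)=y$. Points of $P$ have level $|w|\ge3$. The edges $xv$ and $vy$ belong to $T_f$, since $T_f$ is connected and meets $A$ and $y$.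

If no two points of $P$ are adjacent, every neighbor of a point of $P$ has value $x$. So the vertices in $f(P)$ are leaves at $x$, and $T_f$ is a tree.

Otherwise $P$ contains two adjacent points, of levels 3 and 4, so $j=4$ and $1111\in P$. Let $b=f(1111)$, and let $a_1,\dots,a_k$ be the values of $f$ on the points of $P$ of level 3. Such a point has level-2 neighbors, which are not in $P$ and hence have value $x$. So $a_i\sim x$ in $T_f$. The only possible edges of $T_f$ are $xv$, $vy$, $xa_i$, $a_ib$, $xb$. Define $\rho:T_f\to T_f$ by fixing $x,v,y$, putting $\rho(a_i)=x$, and putting $\rho(b)=a_1$ if $b\notin\{a_1,\dots,a_k\}$ (if $b$ is some $a_i$, then $\rho(b)=x$ already). In the first case $b\sim a_1$ in $T_f$, because $1111$ is adjacent to every level-3 point. So $\rho(u)\in N(u)$ always. Also $\rho$ is a graph map: an edge $xa_i$ goes to $x$; the edges $a_ib$ and $xb$ go to the edge $xa_1$ or to $x$. So $\rho\simeq\mathrm{id}$, and $\rho$ factors through the path $a_1,x,v,y$. By Lemmas 4 and 5, $\mathcal H_j(T_f)=0$ for $j\ge1$.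

This proves Theorem 3. $\blacksquare$

**Where this stops.** The vanishing was proved by listing shapes: in $Q^4$ the set $P$ lives on level 3 and one further point. In $Q^5$ it can occupy the three levels $3,4,5$, and the two pushing moves of Step 4 no longer cover all cases. The difficulty is not only a matter of longer lists: in large dimension the vanishing itself is false. Example 11 below gives a mixed 24-cube $f$ with $\mathcal H_{24}(T_f)\ne0$.

## Two displaced bumps on a torus

We now look for a class of $G$ that neither side can produce. Let $T_p=C_6^{\square p}$, with vertex set $(\mathbb Z/6)^p$, and let $|\delta|$ be the distance from $\delta$ to $0$. Suppose that we have a *bump*: a graph map $\psi:T_p\to A$ that is constantly $x$ on $|\delta|\ge3$ and yet carries a nonzero class of degree $p$. Suppose that we have a similar $\psi':T_q\to B$. The pair $(s,t)\mapsto(\psi(s),\psi'(t))$ should carry a product class of degree $p+q$. Wherever at least one entry is at its base vertex, the pair can be read as a vertex of $G$. But where $|s|\le2$ and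 $|t|\le2$ both entries are off base, and no vertex of $G$ represents the pair. This is where the naive product map fails.

So displace the bumps: use $\psi(s-g(t))$ and $\psi'(t-l(s))$. Constant displacements do not help, since $s=g$, $t=l$ still has a solution. We need functions $g,l$ for which $s=g(t)$, $t=l(s)$ has no solution. One coordinate of each torus already suffices for this. Let
$$\kappa:\mathbb Z/6\to\{0,1\},\qquad\kappa(1)=1,\quad\kappa(i)=0\ (i\ne1),$$
and try $s=\kappa(t)$, $t=1-\kappa(s)$. If $t=1$, then $s=1$, and $t=1-\kappa(1)=0$, a contradiction. If $t\ne1$, then $s=0$, and $t=1-\kappa(0)=1$, a contradiction. So each pair of coordinates $(s_i,t_i)$ contributes at least one unit to the total distance $|s-g(t)|+|t-l(s)|$. Using many coordinates, the bumps become as far apart as we like. But each displacement $\kappa(t_i)$ or $1-\kappa(s_i)$ is only $0$ or $1$, so it can be switched off in one step $\simeq$. After all are switched off we are back at the undisplaced product, which we can evaluate. The intermediate maps do not land in $G$, but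 they land in $A\boxtimes B$, and that is enough if the class is detected by a cocycle on $A\boxtimes B$.

Two bumps of radius 3 and a bridge of length $L$ need separation $L+6$, hence $L+6$ coordinates in each torus. This is the origin of $n\ge2(L+6)$. Three things must be supplied: a product of cocycles on $A\boxtimes B$; a graph in which bumps of every degree $p$ have the same radius 3; and a cocycle that detects the bump.

## A cross product of cocycles on $X\boxtimes Y$

Let $\mathcal I$ be the chain complex with basis $[0],[1]$ in degree 0 and $\omega$ in degree 1, $\partial\omega=[0]-[1]$. The basis elements of $\mathcal I^{\otimes n}$ correspond to the faces of $Q^n$: a factor $[\varepsilon]$ fixes that coordinate to be $\varepsilon$, and a factor $\omega$ leaves it free. With the Koszul sign rule, $\partial\omega^{\otimes n}=\sum_i(-1)^{i-1}(\mathrm{face}_{i,0}-\mathrm{face}_{i,1})$, which agrees with our $\partial$ on cubes. So a cube $\varphi:Q^n\to X$ induces a chain map $\varphi_\#:\mathcal I^{\otimes n}\to C_*(X)$ by restriction to faces.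

**Step 1: a diagonal on $\mathcal I^{\otimes n}$.** Let $D:\mathcal I\to\mathcal I\otimes\mathcal I$, $D[\varepsilon]=[\varepsilon]\otimes[\varepsilon]$, $D\omega=\omega\otimes[1]+[0]\otimes\omega$. It is a chain map:
$$\partial D\omega=([0]-[1])\otimes[1]+[0]\otimes([0]-[1])=[0]\otimes[0]-[1]\otimes[1]=D\partial\omega.$$
Let $D^{(n)}:\mathcal I^{\otimes n}\to(\mathcal I\otimes\mathcal I)^{\otimes n}\cong\mathcal I^{\otimes n}\otimes\mathcal I^{\otimes n}$ be the induced chain map, where the isomorphism collects first factors and then second factors, with Koszul signs.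

**Step 2: the map $\Delta$.** For $f=(f_X,f_Y):Q^n\to X\boxtimes Y$ put $\Delta f=(f_{X\#}\otimes f_{Y\#})D^{(n)}(\omega^{\otimes n})$. Expanding, let $H$ be the set of slots where $\omega\otimes[1]$ is chosen and $K$ the set where $[0]\otimes\omega$ is chosen. Then
$$\Delta f=\sum_{H\sqcup K=[n]}\pm\,f_X|_{\{\text{coordinates in }K\text{ equal }0\}}\otimes f_Y|_{\{\text{coordinates in }H\text{ equal }1\}},\tag{3}$$
where $[n]=\{1,\dots,n\}$ and the sign is $(-1)$ to the number of pairs $k<h$ with $k\in K$, $h\in H$. In particular it is $+$ when $H=\{1,\dots,p\}$. For $n=2$ the four terms are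
$$f_X\otimes f_Y(11)+f_X(\cdot,0)\otimes f_Y(1,\cdot)-f_X(0,\cdot)\otimes f_Y(\cdot,1)+f_X(00)\otimes f_Y.$$

**Step 3: $\Delta$ is a chain map $C_*(X\boxtimes Y)\to C_*(X)\otimes C_*(Y)$.** Since $D[\varepsilon]=[\varepsilon]\otimes[\varepsilon]$ has degree 0, inserting $[\varepsilon]$ in slot $i$ before applying $D^{(n)}$ is the same as applying $D^{(n-1)}$ and then inserting $[\varepsilon]$ in slot $i$ of both factors, with no signs. Hence $(f_{X\#}\otimes f_{Y\#})D^{(n)}$ sends the face $(i,\varepsilon)$ of $\omega^{\otimes n}$ to $\Delta(f_{i,\varepsilon})$. As $D^{(n)}$, $f_{X\#}$ and $f_{Y\#}$ are chain maps, $\partial\Delta f=(f_{X\#}\otimes f_{Y\#})D^{(n)}(\partial\omega^{\otimes n})=\Delta\partial f$. If $f$ does not depend on coordinate $i$, then in each term of (3) one factor is degenerate: the first if $i\in H$, the second if $i\in K$. So $\Delta$ kills degenerate cubes.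

**Step 4: the product.** For cocycles $c\in\mathrm{Hom}(C_p(X),R)$ and $c'\in\mathrm{Hom}(C_q(Y),R)$ let $c\times c'=(c\otimes c')\circ\Delta$ on $C_{p+q}(X\boxtimes Y)$, where $c\otimes c'$ is zero off $C_p\otimes C_q$. It vanishes on boundaries, because $c\otimes c'$ does: $(c\otimes c')\partial(\alpha\otimes\beta)$ involves only $c(\partial\alpha)=0$ and $c'(\partial\beta)=0$. Two properties follow from (3).

* (P1) If $p,q\ge1$ and $f_X$ or $f_Y$ is constant, then $(c\times c')(f)=0$, because a constant cube of positive dimension is zero.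
* (P2) If $f(a,b)=(\sigma(a),\tau(b))$ with $\sigma:Q^p\to X$ and $\tau:Q^q\to Y$, then $(c\times c')(f)=c(\sigma)c'(\tau)$. Only $|H|=p$ matters. If $H\ne\{1,\dots,p\}$, then $H$ contains a coordinate $>p$, on which $f_X$ does not depend, so the first factor is degenerate. The term $H=\{1,\dots,p\}$ is $\sigma\otimes\tau$ with sign $+$.

## The graph $D_p$ and a signed count of regular vertices

**Definition.** Let $p\ge3$. The graph $D_p$ has vertices $d$; $b_r$ for $r\in\{\pm1,\dots,\pm p\}$; $a_{rr'}=a_{r'r}$ for $r'\ne\pm r$; and $x$. Its edges are $d\sim b_r$; $a_{rr'}\sim b_r$ and $a_{rr'}\sim b_{r'}$; $a_{rr'}\sim x$. Let $\mathsf B$ be the set of all $b_r$.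

The $b_r$ correspond to the vertices of a $p$-dimensional cross-polytope, and the $a_{rr'}$ to its edges. For $p=3$ this is the octahedron, and $D_3$ has $1+6+12+1=20$ vertices. In general there are $1+2p+\bigl(p(2p-1)-p\bigr)+1=2p^2+2$ vertices. The distance from $d$ to $x$ is 3 for every $p$. The following facts are read off from the definition, in particular from $N(a_{rr'})=\{a_{rr'},b_r,b_{r'},x\}$.

* (F1) $N(d)=\{d\}\cup\mathsf B$, and $\mathsf B$ is independent. So $N(d)\cap N(b)=\{d,b\}$ for $b\in\mathsf B$. Also $d\notin N(a_{rr'})$ and $d\notin N(x)$.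
* (F2) For $r\ne r'$: $N(b_r)\cap N(b_{r'})=\{d,a_{rr'}\}$ if $r'\neq-r$, and $=\{d\}$ if $r'=-r$. For three distinct $b,b',b''\in\mathsf B$: $N(b)\cap N(b')\cap N(b'')=\{d\}$.
* (F3) $N(d)\cap N(a_{rr'})=N(a_{rr'})\cap\mathsf B=\{b_r,b_{r'}\}$.
* (F4) $N(a_{rr'})\cap N(a_{rr''})\cap N(a_{r'r''})=\{x\}$ for distinct $r,r',r''$ (whenever the three vertices exist).
* (F5) No element of $N(x)$ lies in $N(b)$ for three distinct $b\in\mathsf B$: such an element would be some $a_{rr'}$, which is adjacent to only two.

Our cochain counts, with sign, how often a cube passes over $d$ in the direction of the facet $\{b_1,\dots,b_p\}$. Let $w\oplus e_k$ denote $w$ with coordinate $k$ flipped.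

**Definition.** Let $f:Q^n\to D_p$, $w\in Q^n$, $I\subset[n]$ with $|I|=p$. The pair $(w,I)$ is *regular* if $f(w)=d$ and there is a bijection $\lambda:I\to[p]$ with
$$f(w\oplus e_k)=b_{\lambda(k)},\qquad f(w\oplus e_k\oplus e_l)=a_{\lambda(k)\lambda(l)}\qquad(k\ne l\text{ in }I).$$
By (F4), then $f(w\oplus e_k\oplus e_l\oplus e_m)=x$ for distinct $k,l,m\in I$. For $f:Q^p\to D_p$ put
$$c(f)=\sum_{w:\,(w,[p])\text{ regular}}(-1)^{|w|}\operatorname{sgn}\lambda_w .$$

If $f$ does not depend on coordinate $k$, then $f(w)=d$ forces $f(w\oplus e_k)=d\notin\mathsf B$, so there are no regular vertices and $c(f)=0$. Hence $c\in\mathrm{Hom}(C_p(D_p),R)$.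

**Example 6.** Let $f_0:Q^p\to D_p$ be the *standard cube*: $0\mapsto d$, $e_k\mapsto b_k$, $e_k+e_l\mapsto a_{kl}$, and everything of level $\ge3$ to $x$. Then $c(f_0)=1$. Flipping coordinate 1 moves the regular vertex to $e_1$ and gives $-1$. Exchanging coordinates 1 and 2 gives $-1$ through $\operatorname{sgn}\lambda$.

## The involution that makes $c$ a cocycle

**Proposition 7.** $c(\partial F)=0$ for every $F:Q^{p+1}\to D_p$.

**Step 1: rewrite $c(\partial F)$ as one signed sum.** Call $(w,i)$ *good* if $(w,[p+1]\setminus i)$ is regular, with bijection $\lambda$. Extend $\lambda$ to $\hat\lambda:[p+1]\to\{0,1,\dots,p\}$ by $\hat\lambda(i)=0$. This adds $i-1$ inversions, so $\operatorname{sgn}\hat\lambda=(-1)^{i-1}\operatorname{sgn}\lambda$. The regular vertices of $F_{i,\varepsilon}$ are the good $(w,i)$ with $w_i=\varepsilon$. For $\varepsilon=0$ the contribution to $c(\partial F)$ is $-(-1)^i(-1)^{|w|}\operatorname{sgn}\lambda$. For $\varepsilon=1$ it is $(-1)^i(-1)^{|w|-1}\operatorname{sgn}\lambda$, which is the same. Hence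
$$c(\partial F)=\sum_{(w,i)\text{ good}}\chi(w,i),\qquad\chi(w,i)=(-1)^{|w|}\operatorname{sgn}\hat\lambda.\tag{4}$$
We construct an involution $\Theta$ on the good pairs with $\chi\circ\Theta=-\chi$. This gives $c(\partial F)=0$.

**Example 8.** Three examples show partners that must occur. Let $f_0$ be the standard cube and $w=0$, $i=1$. If $F(w_1,\dots,w_{p+1})=f_0(w_2,\dots,w_{p+1})$ ignores coordinate 1, the good pair $(0,1)$ has partner $(e_1,1)$. If $F=f_0(w_1\vee w_2,w_3,\dots)$ uses the maximum of two coordinates, the good pairs are $(0,1)$ and $(0,2)$. If $F=f_0(w_1+w_2\bmod 2,w_3,\dots)$, there are four good pairs, $(0,1)$, $(0,2)$, $(e_1\oplus e_2,1)$, $(e_1\oplus e_2,2)$, and the rule below pairs $(0,1)$ with $(e_1\oplus e_2,2)$.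

**Step 2: notation and three constraints.** Fix a good $(w,i)$ and let $I=[p+1]\setminus i$. Write $F(kl\cdots)=F(w\oplus e_k\oplus e_l\oplus\cdots)$ and
$$\beta_k=b_{\lambda(k)},\qquad\alpha_{kl}=a_{\lambda(k)\lambda(l)}\qquad(k\ne l\in I).$$
So $F(\emptyset)=d$, $F(k)=\beta_k$, $F(kl)=\alpha_{kl}$, $F(klm)=x$ for distinct $k,l,m\in I$. The unknown data are the values with $i$ included. We have $F(i)\in N(d)$. Put
$$K=\{k\in I:F(ik)=d\}.$$

(A) *If $k\in K$ and $l\in I\setminus k$, then $F(ikl)\in\{\beta_k,\beta_l\}$.* Indeed $F(ikl)\in N(F(ik))\cap N(F(kl))=N(d)\cap N(\alpha_{kl})$, and (F3) applies.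

(B) *If $k,l,m\in I$ are distinct and at least two of them lie in $K$, then $F(ikl),F(ikm),F(ilm)$ are in $\mathsf B$ and are not three distinct elements.* Each of the three pairs contains an element of $K$, so (A) puts the values in $\mathsf B$. The vertex $F(iklm)$ lies in $N(F(klm))=N(x)$ and in the neighborhood of each of the three; now use (F5).

For distinct $k,l\in K$ put $k<l$ iff $F(ikl)=\beta_l$. By (A) this is a tournament on $K$. A 3-cycle $k<l<m<k$ would give the three distinct values $\beta_l,\beta_m,\beta_k$, against (B). A tournament without 3-cycles is a strict total order. Call $k\in K$ *bottom* if $F(ikl)=\beta_l$ for all $l\in I\setminus k$. A bottom is necessarily $\min K$, so there is at most one.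

**Step 3 (Case 1): pairs with a bottom $k$.** Put $w''=w\oplus e_i\oplus e_k$ and $\Theta(w,i)=(w'',k)$. Values relative to $w''$ are $F''(S)=F(S\,\triangle\,\{i,k\})$. For distinct $l,m\in I\setminus k$:
$$F''(\emptyset)=F(ik)=d,\quad F''(i)=F(k)=\beta_k,\quad F''(l)=F(ikl)=\beta_l,\quad F''(il)=F(kl)=\alpha_{kl},$$
$$F''(lm)=F(iklm)\in N(F(ikl))\cap N(F(ikm))\cap N(F(klm))=N(\beta_l)\cap N(\beta_m)\cap N(x)=\{\alpha_{lm}\}$$
by (F2) and $d\notin N(x)$. (Labels in $[p]$ are never opposite, so $\alpha_{lm}$ exists.) So $(w'',k)$ is good with $\lambda''(i)=\lambda(k)$ and $\lambda''(l)=\lambda(l)$ otherwise, that is, $\hat\lambda''=\hat\lambda\circ(i\,k)$. Since $|w''|\equiv|w|\pmod 2$, the sign $\chi$ flips. Now the pair $(w'',k)$ has $F''(ki)=F(\emptyset)=d$ and $F''(kil)=F(l)=\beta_l$, so $i$ is its bottom. Hence $\Theta(w'',k)=(w''\oplus e_k\oplus e_i,i)=(w,i)$.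

**Step 4 (Case 2): pairs without a bottom.** Then either $K=\emptyset$, or with $k_0=\min K$ there is
$$m\in I\setminus K\quad\text{with}\quad F(ik_0m)=\beta_{k_0}.\tag{5}$$
Indeed, some $m\ne k_0$ has $F(ik_0m)\ne\beta_m$, hence $=\beta_{k_0}$ by (A), and $m\in K$ would mean $m<k_0$. We split according to $F(i)\in\{d\}\cup\mathsf B$.

*Case 2.1: $F(i)=d$.* For $m\in I\setminus K$ we have $F(im)\in N(d)\cap N(\beta_m)=\{d,\beta_m\}$, so $F(im)=\beta_m$. If $K\neq\emptyset$, then for every $m\in I\setminus K$ we get $F(ik_0m)\in\{\beta_{k_0},\beta_m\}\cap N(\beta_m)=\{\beta_m\}$ ($\mathsf B$ is independent), against (5). So $K=\emptyset$ and $F(im)=\beta_m$ for all $m\in I$. Further, for distinct $l,m\in I$,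
$$F(ilm)\in N(\beta_l)\cap N(\beta_m)\cap N(\alpha_{lm})=\{\alpha_{lm}\},$$
as $d\notin N(\alpha_{lm})$. So $(w\oplus e_i,i)$ is good with the same $\lambda$. Put $\Theta(w,i)=(w\oplus e_i,i)$; the parity of $|w|$ flips, and so does $\chi$. For the new pair, the value in direction $i$ is $F(\emptyset)=d$ and its set $K$ is $\{k:F(k)=d\}=\emptyset$. So it is again in Case 2.1, and $\Theta$ returns to $(w,i)$.

From now on $F(i)=b_r$. For $m\in I$ with $\beta_m\ne b_r$, (F2) gives $F(im)\in N(b_r)\cap N(\beta_m)=\{d,a_{r\lambda(m)}\}$, and only $d$ is possible if $r=-\lambda(m)$. Hence: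

(C) *If $m\in I\setminus K$ and $\beta_m\ne b_r$, then $F(im)=a_{r\lambda(m)}$. Then for $k\in K$, $F(ikm)\in\{\beta_k,\beta_m\}\cap N(a_{r\lambda(m)})=\{\beta_k,\beta_m\}\cap\{b_r,\beta_m\}$, which is $\{\beta_m\}$ if $\beta_k\ne b_r$.*

*Case 2.2: $r<0$* does not occur. Here $b_r\ne\beta_k$ for all $k\in I$. The index $j$ with $\lambda(j)=-r$ has $F(ij)=d$, so $K\ne\emptyset$. By (C), $F(ik_0m)=\beta_m$ for all $m\in I\setminus K$, against (5).

*Case 2.3: $r>0$.* Let $j\in I$ be the unique element with $\beta_j=b_r=F(i)$.

*Case 2.3(a): $K\subset\{j\}$.* For $m\in I\setminus j$, (C) gives $F(im)=\alpha_{jm}$. Together with $F(i)=\beta_j$ this says that direction $i$ can replace direction $j$: the pair $(w,j)$ is good with $\hat\lambda'=\hat\lambda\circ(i\,j)$. Put $\Theta(w,i)=(w,j)$; $\chi$ flips. For the pair $(w,j)$, the value in direction $j$ is $F(j)=\beta_j$, which is the label of direction $i$. So it is in Case 2.3 or has a bottom, with $j'=i$. Its set $K'=\{k\neq j:F(jk)=d\}$ is $\{i\}$ if $j\in K$ and $\emptyset$ otherwise, since $F(jk)=\alpha_{jk}$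 for $k\in I\setminus j$. So $K'\subset\{j'\}$. If $K=\{j\}$, the conditions "$j$ is bottom for $(w,i)$" and "$i$ is bottom for $(w,j)$" are the same: $F(ijl)=\beta_l$ for all $l\in I\setminus j$. So $(w,j)$ has no bottom, is in Case 2.3(a), and $\Theta(w,j)=(w,i)$.

*Case 2.3(b): $K\not\subset\{j\}$.* Let $k_0=\min K$ and $m$ be as in (5). First we determine all relevant values.

Suppose $k_0=j$. Pick $l\in K\setminus j$. Then $F(ijl)=\beta_l$ since $j<l$, $F(ijm)=\beta_j$ by (5), and $F(ilm)=\beta_m$ by (C) (here $\beta_l,\beta_m\ne b_r$, since $l\ne j$ and $m\notin K\ni j$). These are three distinct values, against (B). So $k_0\ne j$. If $m\ne j$, then (C) gives $F(ik_0m)=\beta_m$, against (5). So $m=j$, $j\notin K$, and $F(ik_0j)=\beta_{k_0}$.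

Suppose there is $l\in K\setminus k_0$; then $l\neq j$. We have $F(ik_0l)=\beta_l$, $F(ik_0j)=\beta_{k_0}$, and $F(ilj)\in\{\beta_l,\beta_j\}$ by (A). So (B) forces $F(ilj)=\beta_l$. Then $F(ij)\in N(\beta_{k_0})\cap N(\beta_l)\cap N(\beta_j)=\{d\}$ by (F2), against $j\notin K$. So $K=\{k\}$ with $k=k_0$. Finally $F(ij)\in N(F(i))\cap N(F(ikj))=N(\beta_j)\cap N(\beta_k)=\{d,\alpha_{jk}\}$ and $j\notin K$ give $F(ij)=\alpha_{jk}$. With (C) for the other directions:
$$F(i)=\beta_j,\quad F(ik)=d,\quad F(ij)=\alpha_{jk},\quad F(ikj)=\beta_k,\quad F(im)=\alpha_{jm},\quad F(ikm)=\beta_m\quad(m\in I\setminus\{j,k\}).$$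

Put $w''=w\oplus e_i\oplus e_k$, $\Theta(w,i)=(w'',i)$ and $F''(S)=F(S\triangle\{i,k\})$. For distinct $l,m\in I\setminus\{j,k\}$:
$$F''(\emptyset)=d,\quad F''(k)=F(i)=\beta_j,\quad F''(j)=F(ikj)=\beta_k,\quad F''(m)=F(ikm)=\beta_m,$$
$$F''(kj)=F(ij)=\alpha_{jk},\qquad F''(km)=F(im)=\alpha_{jm},$$
$$F''(jm)=F(ikjm)\in N(\beta_k)\cap N(\beta_m)\cap N(F(kjm))=N(\beta_k)\cap N(\beta_m)\cap N(x)=\{\alpha_{km}\},$$
$$F''(lm)=F(iklm)\in N(\beta_l)\cap N(\beta_m)\cap N(F(klm))=N(\beta_l)\cap N(\beta_m)\cap N(x)=\{\alpha_{lm}\}.$$
So $(w'',i)$ is good, with the labels of $j$ and $k$ exchanged: $\hat\lambda''=\hat\lambda\circ(j\,k)$. Since $|w''|\equiv|w|$, $\chi$ flips. It remains to see that the new pair is of the same type. Its value in direction $i$ is $F''(i)=F(k)=\beta_k$, which is the label of direction $j$ at $w''$, so $j''=j$. Next, $F''(ik)=F(\emptyset)=d$ and $F''(il)=F(kl)=\alpha_{kl}\ne d$ for $l\in I\setminus k$, so $K''=\{k\}\not\subset\{j''\}$. And $F''(ikj)=F(j)=\beta_j$ differs from the label $\beta_k$ of $j$ at $w''$, so $k$ is not bottom. So $(w'',i)$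 is in Case 2.3(b) with $K''=\{k\}$, and $\Theta(w'',i)=(w''\oplus e_i\oplus e_k,i)=(w,i)$.

All good pairs are covered, each case is preserved by $\Theta$, and $\chi\circ\Theta=-\chi$. By (4), $c(\partial F)=0$. $\square$

## A bump of radius three in every degree

**Step 1: the map $\psi:T_p\to D_p$.** The graph $T_p=C_6^{\square p}$ is bipartite, so adjacent vertices have norms differing by exactly 1. Let

* $\psi(0)=d$ and $\psi(\pm e_i)=b_{\pm i}$;
* $\psi(\pm e_i\pm'e_j)=a_{\pm i,\pm'j}$ for $i\ne j$;
* $\psi(\pm2e_i)=a_{\pm i,\,j(i)}$ with some fixed $j(i)\in[p]\setminus i$;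
* $\psi(\delta)=x$ for $|\delta|\ge3$.

This is a graph map. The edges from norm 0 to 1 go to $d\sim b_r$. The neighbors of norm 1 of $\pm e_i\pm'e_j$ are $\pm e_i$ and $\pm'e_j$, and the only one of $\pm2e_i$ is $\pm e_i$, so edges from norm 1 to 2 go to edges $b\sim a$. Edges from norm 2 to 3 go to $a\sim x$, and further out $\psi$ is constant.

**Step 2: a cycle on the torus.** Let $\sigma_u:Q^p\to T_p$, $\sigma_u(a)=u+a$, and $z_p=\sum_{u\in(\mathbb Z/6)^p}\sigma_u$. Since $(\sigma_u)_{i,1}=(\sigma_{u+e_i})_{i,0}$, the sum over $u$ of $(\sigma_u)_{i,1}-(\sigma_u)_{i,0}$ is zero for each $i$, so $\partial z_p=0$.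

**Lemma 9.** $c(\psi_\#z_p)=1$.

*Proof.* At a regular vertex $w$ of $\psi\sigma_u$ we have $\psi(u+w)=d$, so $u+w=0$. The neighbor in direction $k$ is $e_k$ if $w_k=0$ and $-e_k$ if $w_k=1$, with value $b_k$ or $b_{-k}$. Regularity demands labels in $[p]$, so $w=0$ and $u=0$. That vertex is regular with $\lambda=\mathrm{id}$, since $\psi(e_k+e_l)=a_{kl}$. $\square$

**Remark 10.** The negative labels are needed. If we folded signs and used $\pm e_i\mapsto b_i$, $\pm e_i\pm'e_j\mapsto a_{ij}$, then for every $w\in\{0,1\}^p$ the cube with $u=-w$ would have a regular vertex at $w$ with $\lambda=\mathrm{id}$, and the count would be $\sum_w(-1)^{|w|}=0$.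

**Example 11 (a mixed cube whose carrier is not acyclic).** Let $G$ be $D_{24}$ with a tail $x\sim v\sim y$ attached, so $A=D_{24}$ and $B=\{y\}$. In $Q^{24}$ take the 16 centers $(\xi,\xi,\xi,\xi,\xi,\xi)$, $\xi\in\{0,1\}^4$; distinct centers are at distance at least 6. Write each $k\in\{1,\dots,24\}$ with five binary digits. Take 12 sign vectors $\epsilon\in\{\pm1\}^{24}$: all $+$, all $-$, and for each digit position the vector that is $-1$ where the digit is 1, together with its negative. For $k\ne l$ all four sign pairs $(\epsilon_k,\epsilon_l)$ occur, because $k$ and $l$ differ in some digit. Assign the 12 sign vectors to 12 centers. Near such a center $z$ put $f(z)=d$, $f(z\oplus e_k)=b_{\epsilon_kk}$, $f(z\oplus e_k\oplus e_l)=a_{\epsilon_kk,\epsilon_ll}$. At a thirteenth center put $f=y$, with $f=v$ at distance 1. Elsewhere put $f=x$. Points of distance-2 balls about different centers are never adjacent, so $f$ is a graph map, and it is mixed. All vertices and all edges of $G$ occur, so $T_f=G$. Pushing $y$ to $v$ and $v$ to $x$ gives $\mathcal H_{24}(T_f)\cong\mathcal H_{24}(D_{24})$,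 and this is nonzero for $R\ne0$, since the cocycle $c$ takes the value $1$ on the cycle $\psi_\#z_{24}$. So with $T_f$ as carrier, the argument of Theorem 3 cannot be continued to all degrees. (For this particular $G$ the conjecture is true, as $B$ is one vertex.)

## The displaced torus map into $G$

Let $L\ge0$, $\nu=L+6$, $p,q\ge\nu$ and $n=p+q$. Let $A=D_p$ with base vertex $x$. Let $B$ be a copy of $D_q$ with base vertex called $y$, bump $\psi':T_q\to B$ and cocycle $c'$. Join $x=v_0,v_1,\dots,v_L=y$ by a path of length $L$ to get $G$. For $L=2$ put $v=v_1$: it has degree 2 with neighbors $x\ne y$, $\mathsf{Conn}_{xy}=-1$, and $G'=A\sqcup B$.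

**Step 1: the displacements.** With $\kappa$ as above ($\kappa(1)=1$ and $\kappa=0$ otherwise), for $0\le m\le\nu$, $s\in(\mathbb Z/6)^p$ and $t\in(\mathbb Z/6)^q$ put
$$g_m(t)=(\kappa(t_1),\dots,\kappa(t_m),0,\dots,0)\in(\mathbb Z/6)^p,\qquad l_m(s)=(1-\kappa(s_1),\dots,1-\kappa(s_m),0,\dots,0)\in(\mathbb Z/6)^q,$$
and $g=g_\nu$, $l=l_\nu$. Changing one coordinate of $t$ (of $s$) changes $g_m(t)$ (or $l_m(s)$) by an element of norm at most 1. An edge of $T_p\square T_q$ changes either $s$ or $t$, so $(s,t)\mapsto s-g_m(t)$ and $(s,t)\mapsto t-l_m(s)$ are graph maps to $T_p$ and $T_q$. Let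
$$\mu=|s-g(t)|,\qquad\mu'=|t-l(s)|.$$
Each changes by at most 1 between adjacent points.

**Step 2: the bumps are far apart.** We claim
$$\mu+\mu'\ge\nu=L+6.\tag{6}$$
For each $i\le\nu$ we have $|s_i-\kappa(t_i)|+|t_i-(1-\kappa(s_i))|\ge1$. Otherwise $s_i=\kappa(t_i)\in\{0,1\}$, so $\kappa(s_i)=s_i$. Then $t_i=1-s_i\in\{0,1\}$, so $\kappa(t_i)=t_i=1-s_i\ne s_i$, a contradiction. Sum over $i\le\nu$.

**Step 3: the map $\Gamma:T_p\square T_q\to G$.** Define
$$\Gamma(s,t)=\begin{cases}\psi(s-g(t))&\text{on }Z_1=\{\mu\le3\},\\ v_{\min(\mu-3,L)}&\text{on }Z_2=\{\mu\ge3,\ \mu'\ge3\},\\ \psi'(t-l(s))&\text{on }Z_3=\{\mu'\le3\}.\end{cases}$$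
The three sets cover. It is well defined: on $Z_1\cap Z_2$ we have $\mu=3$, and both values are $x$. On $Z_2\cap Z_3$ we have $\mu'=3$, so $\mu\ge L+3$ by (6), and both values are $y$. On $Z_1\cap Z_3$ we have $\mu+\mu'\le6$, so (6) forces $L=0$ and $\mu=\mu'=3$, and both values are $x=y$.

It is a graph map. Let two points be adjacent. If both lie in $Z_2$, then $\min(\mu-3,L)$ changes by at most 1, so the values are equal or adjacent on the path. If one of them is not in $Z_2$, it has $\mu\le2$ or $\mu'\le2$. Then both points lie in $Z_1$, or both lie in $Z_3$, where $\Gamma$ is given by a graph map.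

## Evaluating a product cocycle by switching off the displacements

**Step 1: from $G$ to $A\boxtimes B$.** Let $\pi_A:G\to A$ be the identity on $A$ and send everything else to $x$; let $\pi_B:G\to B$ be the identity on $B$ and send everything else to $y$. These are graph maps, since $A$ meets the rest of $G$ only at $x$, and $B$ only at $y$. We claim that everywhere
$$\pi_A\Gamma(s,t)=\psi(s-g(t)),\qquad\pi_B\Gamma(s,t)=\psi'(t-l(s)).\tag{7}$$
On $Z_1$ the first formula is the definition. On $Z_2$ the left side is $x$, and so is the right side because $\mu\ge3$. On $Z_3$ the left side is $x$, and $\mu\ge\nu-3\ge3$ by (6), so the right side is $x$. The second formula is similar: on $Z_1$ one has $\mu'\ge\nu-3\ge3$.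

Let $J=(\pi_A,\pi_B):G\to A\boxtimes B$ and
$$\Lambda=(c\times c')\circ J_\#:C_n(G;R)\to R.$$
By Proposition 7, $c$ and $c'$ are cocycles, so $\Lambda$ vanishes on boundaries. It vanishes on $C_n(A)$ and on $C_n(B)$ by (P1), since $\pi_B$ is constant on $A$ and $\pi_A$ is constant on $B$.

**Step 2: the cycle.** Let $z=\sum_{u,u'}\sigma_{(u,u')}$ be the cycle on $T_p\square T_q=C_6^{\square n}$, defined like $z_p$. We show $\Lambda(\Gamma_\#z)=1$. For $0\le m\le\nu$ let
$$\Phi_m(s,t)=\bigl(\psi(s-g_m(t)),\ \psi'(t-l_m(s))\bigr)\in A\boxtimes B .$$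
Each $\Phi_m$ is a graph map, being a pair of graph maps. Since $g_m(t)-g_{m-1}(t)$ and $l_m(s)-l_{m-1}(s)$ have norm at most 1, both entries of $\Phi_m$ and $\Phi_{m-1}$ are equal or adjacent at every point. In the strong product this means $\Phi_m\simeq\Phi_{m-1}$. (For $m<\nu$ these maps need not factor through $J$; this is why we evaluate in $A\boxtimes B$.) By (7), $\Phi_\nu=J\Gamma$. At the other end $\Phi_0(s,t)=(\psi(s),\psi'(t))$, and $\Phi_0\sigma_{(u,u')}(a,b)=(\psi\sigma_u(a),\psi'\sigma_{u'}(b))$. By Lemma 4, (P2) and Lemma 9,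
$$\Lambda(\Gamma_\#z)=(c\times c')(\Phi_{0\#}z)=\sum_{u,u'}c(\psi\sigma_u)\,c'(\psi'\sigma_{u'})=c(\psi_\#z_p)\,c'(\psi'_\#z_q)=1.$$

**Step 3: the direct sum decomposition.** Write $\iota_A,\iota_B$ for the inclusions into $G$. The map
$$\iota=(\iota_A)_*+(\iota_B)_*:\mathcal H_n(A)\oplus\mathcal H_n(B)\to\mathcal H_n(G)$$
has left inverse $((\pi_A)_*,(\pi_B)_*)$, because $\pi_A\iota_B$ and $\pi_B\iota_A$ are constant and $n\ge1$. So $\mathcal H_n(G)\cong\mathcal H_n(A)\oplus\mathcal H_n(B)\oplus E$ with $E=\operatorname{coker}\iota$. The map $\mathcal H_n(G)\to R$ induced by $\Lambda$ kills the image of $\iota$ and takes the value $1$, so it induces a surjection $E\to R$. As $R$ is free, $E\cong R\oplus E'$. Hence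
$$\mathcal H_n(G;R)\cong\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)\oplus R\oplus E'.\tag{8}$$

## The extra summand is visible over every nonzero ring

An extra summand does not by itself exclude an abstract isomorphism. Put $M=\mathcal H_n(A\sqcup B;R)=\mathcal H_n(A;R)\oplus\mathcal H_n(B;R)$. We must show $M\not\cong M\oplus R\oplus E'$. If $R$ is a field this is clear, as $M$ has finite dimension: a finite graph has finitely many $n$-cubes.

**Step 1: the shape of $M$.** $C_*(A\sqcup B;\mathbb Z)$ consists of finitely generated free groups, and tensoring with $R$ gives $C_*(A\sqcup B;R)$. By the universal coefficient theorem $M\cong(\mathcal H_n(A\sqcup B;\mathbb Z)\otimes R)\oplus\operatorname{Tor}(\mathcal H_{n-1}(A\sqcup B;\mathbb Z),R)$. So $M$ is a finite direct sum of copies of $R$, of modules $R/dR$, and of modules $R[d]=\{a\in R:da=0\}$, with integers $d\ge1$.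

**Step 2: localize.** Suppose $M\cong M\oplus R\oplus E'$. Let $\mathfrak p$ be a minimal prime of $R$, $S=R_{\mathfrak p}$ and $k$ its residue field. $S$ has only one prime ideal, so its maximal ideal is nil. Localization is exact, so $M_{\mathfrak p}$ is a finite direct sum of modules $S$, $S/dS$, $S[d]$, and $M_{\mathfrak p}\cong M_{\mathfrak p}\oplus S\oplus E'_{\mathfrak p}$.

**Step 3: $\operatorname{char}k=0$.** Every $d\ge1$ is nonzero in $k$, hence a unit in $S$. So $S/dS=S[d]=0$ and $M_{\mathfrak p}\cong S^m$ for some $m$. Tensoring $S^m\cong S^m\oplus S\oplus E'_{\mathfrak p}$ with $k$ gives $m\ge m+1$, a contradiction.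

**Step 4: $\operatorname{char}k=\ell>0$.** Now $\ell$ lies in the maximal ideal, hence is nilpotent. Let $a_0\ge1$ be minimal with $\ell^{a_0}=0$ in $S$. Each $d$ is $\ell^a$ times a unit of $S$. The modules $S/\ell^aS$ and $S[\ell^a]$ equal $S$ if $a\ge a_0$, and are killed by $\ell^{a_0-1}$ if $a<a_0$. So, with $m$ the number of summands of $M_{\mathfrak p}$ equal to $S$,
$$\ell^{a_0-1}M_{\mathfrak p}\cong\bar S^{\,m},\qquad\bar S=S/\mathrm{Ann}(\ell^{a_0-1})\cong\ell^{a_0-1}S\ne0.$$
Multiplying the assumed isomorphism by $\ell^{a_0-1}$ gives $\bar S^{\,m}\cong\bar S^{\,m}\oplus\bar S\oplus\ell^{a_0-1}E'_{\mathfrak p}$. Since $\bar S$ is a nonzero quotient of the local ring $S$, $\bar S\otimes k=k$. Tensoring with $k$ gives $m\ge m+1$, a contradiction.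

**Step 5: conclude.** For $n\ge2(L+6)$ take $p=L+6$ and $q=n-p\ge L+6$; both are at least 3, so $D_p$ and $D_q$ are defined. Equation (8) and Steps 1 to 4 prove Theorem 2. For $L=2$ we have $G'=A\sqcup B$ and $2(L+6)=16$, which is Theorem 1. For $n=16$ the graph is two copies of $D_8$, with $2\cdot 8^2+2=130$ vertices each, joined through $v$. $\blacksquare$
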